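\title{Permutations are finitely axiomatizable over cylindrifications}

\begin{abstract}
Let $\alpha\ge 2$ be finite. We consider algebras of $\alpha$-ary relations with the Boolean operations, the cylindrifications and the operations that interchange two coordinates. We prove that an abstract algebra of this type is isomorphic to such an algebra of relations if and only if its permutation-free reduct is isomorphic to an algebra of relations and a finite set of equations holds. The equations say that the symmetric group acts by Boolean automorphisms compatible with the cylindrifications, and they include one further ``loop'' axiom, which records that some tuples are fixed by a transposition. The loop axiom cannot be omitted. The result extends to arbitrary sets of transpositions and to the closures of the classes under subalgebras and products.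
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\alpha=\{0,1,\dots,\alpha-1\}$ is a finite ordinal, $S_\alpha$ is the group of permutations of $\alpha$, and $[i,j]\in S_\alpha$ interchanges $i$ and $j$ (so $[i,i]$ is the identity). For a nonempty set $U$, let ${}^{\alpha}U$ be the set of functions $s:\alpha\to U$, and let $s(i/u)$ be the tuple that agrees with $s$ except that its value at $i$ is $u$. For $X\subseteq{}^{\alpha}U$ and $i,j<\alpha$ put
\[
\mathsf C_iX=\{s: s(i/u)\in X\text{ for some }u\in U\},\qquad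
\mathsf P_{ij}X=\{s: s\circ[i,j]\in X\}.
\]
These are the \emph{cylindrifications} and the \emph{permutation operations}. If $X$ is the set of assignments that satisfy a formula $\varphi$ in the variables $v_0,\dots,v_{\alpha-1}$, then $\mathsf C_iX$ belongs to $\exists v_i\varphi$, and $\mathsf P_{ij}X$ belongs to the formula obtained from $\varphi$ by interchanging $v_i$ and $v_j$. There is no operation for equality.

Let $\mathsf{RA}^{cp}_\alpha$ be the class of algebras isomorphic to some \emph{set algebra} $\langle A,\cup,-,\mathsf C_i,\mathsf P_{ij}\rangle_{i,j<\alpha}$, where $U$ is a nonempty set (the \emph{base}), $-$ is complement relative to ${}^\alpha U$, and $A\subseteq\mathcal P({}^\alpha U)$ contains ${}^\alpha U$ and is closed under the operations. Let $\mathsf{RA}^{c}_\alpha$ be defined in the same way without the $\mathsf P_{ij}$. In abstract algebras we write $C_i$ and $P_{ij}$, and the \emph{cylindric reduct} is the reduct to $\cup$, $-$ and the $C_i$. If $\mathsf K'$ and $\mathsf K$ are classes of algebras and the type of $\mathsf K'$ extends that of $\mathsf K$, we say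 that $\mathsf K'$ \emph{admits a finite axiomatization over} $\mathsf K$ if there is a finite set $\Sigma$ of equations such that an algebra of the type of $\mathsf K'$ lies in $\mathsf K'$ if and only if its reduct to the type of $\mathsf K$ lies in $\mathsf K$ and it satisfies $\Sigma$. The following problem comes from Andr\'eka, Gyenis and N\'emeti \cite{AGN}.

\medskip\noindent\textbf{Problem.} \emph{Let $\alpha\ge3$ be finite. Does $\mathsf{RA}^{cp}_\alpha$ admit a finite axiomatization over $\mathsf{RA}^{c}_\alpha$?}\medskip

The question measures how much of the difficulty of recognizing an algebra of relations is caused by the permutations alone. Cylindrifications treat the coordinates separately: if $f_0,\dots,f_{\alpha-1}$ are permutations of $U$, then $X\mapsto\{s:(f_i(s_i))_{i<\alpha}\in X\}$ is a Boolean automorphism of $\mathcal P({}^\alpha U)$ that commutes with every $\mathsf C_k$. So a representation of the cylindric reduct does not tell which value at place $i$ is ``the same'' as a given value at place $j$, while $\mathsf P_{ij}$ depends on exactly this identification. The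 equations in $\Sigma$ have to produce it.

We write $x\cap y$, $x\oplus y$ (symmetric difference), $1=x\cup-x$, $0=-1$ and $x\le y$ with their Boolean meaning. To find candidates for $\Sigma$, put $\mathsf P_\sigma X=\{s:s\circ\sigma\in X\}$ for $\sigma\in S_\alpha$. Each $\mathsf P_\sigma$ takes preimages under a map, so it preserves the Boolean operations. From $(s\circ\sigma)\circ\tau=s\circ(\sigma\tau)$ we get $\mathsf P_\sigma\mathsf P_\tau=\mathsf P_{\sigma\tau}$, and from $(s\circ\sigma)(k/u)=s(\sigma(k)/u)\circ\sigma$ we get $\mathsf P_\sigma\mathsf C_k=\mathsf C_{\sigma(k)}\mathsf P_\sigma$. Since also $\tau[k,l]\tau^{-1}=[\tau(k),\tau(l)]$, the following equations hold in set algebras for all $i,j,k,l<\alpha$, with $\tau=[i,j]$.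
\begin{itemize}
\item[(E1)] $P_{ij}(x\cup y)=P_{ij}x\cup P_{ij}y$, \ $P_{ij}(-x)=-P_{ij}x$.
\item[(E2)] $P_{ii}x=x$, \ $P_{ij}x=P_{ji}x$, \ $P_{ij}P_{ij}x=x$, \ $P_{ij}P_{kl}P_{ij}x=P_{\tau(k)\tau(l)}x$.
\item[(E3)] $P_{ij}C_kx=C_{\tau(k)}P_{ij}x$.
\end{itemize}
They say that $S_\alpha$ acts by Boolean automorphisms that permute the cylindrifications (Lemma~\ref{lem:action}). For $\alpha=1$ the equation $P_{00}x=x$ alone settles the problem, and one may guess that (E1)--(E3) suffice in general. They do not.

\begin{example}\label{ex:parity}
Let $\alpha\ge2$, $U=\{0,1\}$, let $e$ be the set of tuples of even sum, and let $A=\{\emptyset,e,-e,{}^\alpha U\}$. Changing one entry changes the parity, so $\mathsf C_kx={}^\alpha U$ for $x\ne\emptyset$, and $A$ is a set algebra in $\mathsf{RA}^c_\alpha$. Let $\pi$ be the Boolean automorphism that interchanges $e$ and $-e$, and put $P_{ij}=\pi$ for $i\neq j$ and $P_{ii}=\mathrm{id}$. Then (E1) holds; (E2) holds because $\pi^2=\mathrm{id}$ and $k\ne l$ if and only if $\tau(k)\neq\tau(l)$; and (E3) holds because both sides are $0$ for $x=0$ and $1$ otherwise.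 But $e\oplus P_{01}e=1$, which is impossible in a set algebra: a constant tuple $s$ satisfies $s\circ[0,1]=s$, so it never lies in $X\oplus\mathsf P_{01}X$.
\end{example}

The missing information is that tuples with $s_i=s_j$ exist, and it must be expressed without equality. For $i\ne j$ let $C_{(ij)}$ be the composition of all $C_k$ with $k\in\alpha\setminus\{i,j\}$, in increasing order of $k$; for $\alpha=2$ it is the identity. The order plays no role when the cylindric reduct is in $\mathsf{RA}^c_\alpha$, because the $\mathsf C_k$ commute. In a set algebra, $s\in-\mathsf C_{(ij)}Y$ means that no tuple that agrees with $s$ at $i$ and $j$ lies in $Y$. The \emph{loop axiom} is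
\begin{itemize}
\item[(E4)] $C_j\bigl(-C_{(ij)}(x\oplus P_{ij}x)\bigr)=1$ \ for $i\neq j$.
\end{itemize}
It holds in set algebras. Given $s$, let $t=s(j/s_i)$. Every $t'$ that agrees with $t$ at $i$ and $j$ has $t'\circ[i,j]=t'$, so $t'\notin X\oplus\mathsf P_{ij}X$. Thus $t\in-\mathsf C_{(ij)}(X\oplus\mathsf P_{ij}X)$, and $s$ lies in the left side of (E4). In Example~\ref{ex:parity} the left side for $x=e$, $i=0$, $j=1$ is $C_1(0)=0$.

The same argument shows that for every $r$ the equation
\begin{equation}\label{eq:many}
C_j\Bigl(\bigcap_{m=1}^{r}-C_{(ij)}(x_m\oplus P_{ij}x_m)\Bigr)=1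
\end{equation}
holds in set algebras. An infinite list of valid equations in more and more variables might suggest a negative answer. However, the case $r=1$ implies all others (Lemma~\ref{lem:test}), and nothing more is needed. Let $\Sigma$ be the finite set of all equations (E1)--(E4).

\begin{theorem}\label{thm:main}
Let $2\le\alpha<\omega$. An algebra $\mathfrak A$ is in $\mathsf{RA}^{cp}_\alpha$ if and only if its cylindric reduct is in $\mathsf{RA}^c_\alpha$ and $\mathfrak A\models\Sigma$.
\end{theorem}

So the answer to the Problem is yes. One instance of (E4) is enough (Proposition~\ref{prop:single}), and by Example~\ref{ex:parity} the loop axiom cannot be dropped. For a set $T\subseteq\alpha\times\alpha$, let $\mathsf{RA}^{c,T}_\alpha$ be defined like $\mathsf{RA}^{cp}_\alpha$, but with only the operations $\mathsf P_{ij}$, $(i,j)\in T$.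

\begin{theorem}\label{thm:T}
For every finite $\alpha\ge2$ and every $T$, the class $\mathsf{RA}^{c,T}_\alpha$ admits a finite axiomatization over $\mathsf{RA}^c_\alpha$. Hence, for $T\subseteq T'$, the class $\mathsf{RA}^{c,T'}_\alpha$ admits one over $\mathsf{RA}^{c,T}_\alpha$.
\end{theorem}

Section~\ref{sec:blocks} reduces both theorems to one statement. Its proof starts from a representation of the cylindric reduct, viewed as a labeling of tuples by ultrafilters (Section~\ref{sec:labels}), and repairs it in three steps, shown for $\alpha=2$ in Section~\ref{sec:two}. The loop axiom yields relations that replace equality between two places (Section~\ref{sec:diag}). Tuples that are coherent for these relations become the points of a new base, on which the permutations act correctly on all elements of the form $C_kx$ (Section~\ref{sec:transport}). Finally, the points are copied many times and the labels are redefined along orbits (Section~\ref{sec:base}). Section~\ref{sec:SP} treats subalgebras of products.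

\section{Blocks of indices and the group action}\label{sec:blocks}

From now on $\alpha\ge2$. Let $E$ be an equivalence relation on $\alpha$; its classes are called \emph{blocks}. Let $\Sigma_E$ consist of the instances of (E1)--(E4) with $i\mathrel Ej$ and, in the last equation of (E2), $k\mathrel El$; in (E3) the index $k<\alpha$ is arbitrary, and $C_{(ij)}$ is as before. Since $\tau=[i,j]$ maps each block to itself, $\tau(k)\mathrel E\tau(l)$, so $\Sigma_E$ is in the language of $\mathsf{RA}^{c,E}_\alpha$.

\begin{theorem}\label{thm:E}
An algebra $\mathfrak A$ of the type of $\mathsf{RA}^{c,E}_\alpha$ is in $\mathsf{RA}^{c,E}_\alpha$ if and only if its cylindric reduct is in $\mathsf{RA}^c_\alpha$ and $\mathfrak A\models\Sigma_E$.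
\end{theorem}

The ``only if'' part was proved in Section~\ref{sec:intro}; the ``if'' part occupies Sections~\ref{sec:labels} and \ref{sec:diag}--\ref{sec:base}. Theorem~\ref{thm:main} is the case $E=\alpha\times\alpha$ of a single block, and a reader may keep this case in mind throughout.

\begin{proof}[Proof of Theorem~\ref{thm:T} from Theorem~\ref{thm:E}]
Let $E$ be the equivalence relation generated by $T$. For $i\mathrel Ej$ we choose a term $\theta_{ij}(x)$ in the symbols $P_{kl}$, $(k,l)\in T$, whose value in set algebras is $\mathsf P_{ij}$. If $(i,j)\in T$, take $P_{ij}x$. Otherwise, take $x$ if $i=j$, and take $P_{ji}x$ if $(j,i)\in T$. In the remaining case, $i$ and $j$ have distance at least $2$ in the graph whose edges are the pairs in $T$; let $k$ be the neighbor of $i$ on a shortest path to $j$. Then $i,j,k$ are distinct and $[i,k][k,j][i,k]=[i,j]$, so $\theta_{ij}(x)=\theta_{ik}(\theta_{kj}(\theta_{ik}(x)))$ works by induction on the distance. Let $\Sigma_T$ arise from $\Sigma_E$ by replacing each $P_{ij}$ by $\theta_{ij}$. Set algebras satisfy $\Sigma_T$. Conversely, let $\mathfrak A\models\Sigma_T$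 have cylindric reduct in $\mathsf{RA}^c_\alpha$. Interpreting $P_{ij}$ by $\theta_{ij}$ for all $i\mathrel Ej$ gives an algebra $\mathfrak A^+\models\Sigma_E$, which is in $\mathsf{RA}^{c,E}_\alpha$ by Theorem~\ref{thm:E}. Since $\theta_{ij}(x)=P_{ij}x$ for $(i,j)\in T$, the algebra $\mathfrak A$ is a reduct of $\mathfrak A^+$, so $\mathfrak A\in\mathsf{RA}^{c,T}_\alpha$.

For the second statement, $\Sigma_{T'}$ also works over $\mathsf{RA}^{c,T}_\alpha$: members of $\mathsf{RA}^{c,T'}_\alpha$ have their $T$-reducts in $\mathsf{RA}^{c,T}_\alpha$, and an algebra whose $T$-reduct is in $\mathsf{RA}^{c,T}_\alpha$ has its cylindric reduct in $\mathsf{RA}^c_\alpha$.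
\end{proof}

We use the following facts, which hold in set algebras and so in every algebra $\mathfrak A$ with cylindric reduct in $\mathsf{RA}^c_\alpha$: $\mathfrak A$ is a Boolean algebra; the $C_k$ are monotone and commute; $a\le C_ka=C_kC_ka$; and $C_0\cdots C_{\alpha-1}a=1$ for $a\ne0$. Put
\[
A_k=\{a\in A: C_ka=a\}.
\]
In a set algebra, $\mathsf C_kX=X$ means that membership of $s$ in $X$ does not depend on $s_k$. So $A_k$ is a Boolean subalgebra, and it contains every $C_ka$.

For a block $K$, regard $\mathrm{Sym}(K)$ as the group of permutations of $\alpha$ that fix every index outside $K$. Let $G$ be the group of permutations that map each block to itself; it is the direct product of the groups $\mathrm{Sym}(K)$.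

\begin{lemma}\label{lem:action}
Let $\mathfrak A$ have cylindric reduct in $\mathsf{RA}^c_\alpha$ and satisfy the instances of \textup{(E1)--(E3)} in $\Sigma_E$. There is a homomorphism $\sigma\mapsto P_\sigma$ from $G$ to the group of Boolean automorphisms of $\mathfrak A$ such that $P_{[i,j]}=P_{ij}$ for $i\mathrel Ej$, and $P_\sigma C_k=C_{\sigma(k)}P_\sigma$ and $P_\sigma[A_k]\subseteq A_{\sigma(k)}$ for all $k<\alpha$.
\end{lemma}

\begin{proof}
By (E1) and $P_{ij}P_{ij}=\mathrm{id}$, each $P_{ij}$ is a Boolean automorphism. Let $K=\{k_1<\dots<k_n\}$ be a block. By the Coxeter--Moore presentation, $\mathrm{Sym}(K)$ is generated by $s_m=[k_m,k_{m+1}]$ subject to the relations $s_m^2=1$, $s_ms_l=s_ls_m$ for $|m-l|\ge2$, and $s_ms_{m+1}s_m=s_{m+1}s_ms_{m+1}$. The maps $P_{k_mk_{m+1}}$ satisfy these relations. Indeed, if $\{i,j\}\cap\{k,l\}=\emptyset$, then (E2) gives $P_{ij}P_{kl}P_{ij}=P_{kl}$, so $P_{ij}$ and $P_{kl}$ commute; and both sides of the braid relation equal $P_{k_mk_{m+2}}$ by (E2). This gives a homomorphism on $\mathrm{Sym}(K)$. It sends $[k_l,k_m]$ to $P_{k_lk_m}$ for all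 $l<m$, by induction on $m$: conjugation by $s_m$ takes $[k_l,k_m]$ to $[k_l,k_{m+1}]$, and conjugation by $P_{k_mk_{m+1}}$ takes $P_{k_lk_m}$ to $P_{k_lk_{m+1}}$ by (E2). The equations $P_{ii}=\mathrm{id}$ and $P_{ij}=P_{ji}$ cover the other pairs. Generators from different blocks commute, as just shown, so these homomorphisms combine to one on $G$. If $P_\sigma C_k=C_{\sigma(k)}P_\sigma$ holds for $\sigma$ and $\tau$ and all $k$, then $P_\sigma P_\tau C_k=P_\sigma C_{\tau(k)}P_\tau=C_{\sigma\tau(k)}P_\sigma P_\tau$; so (E3) extends to $G$. If $C_ka=a$, then $C_{\sigma(k)}P_\sigma a=P_\sigma C_ka=P_\sigma a$.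
\end{proof}

\begin{proposition}\label{prop:single}
Let $\mathfrak A$ have cylindric reduct in $\mathsf{RA}^c_\alpha$ and satisfy \textup{(E1)--(E3)}. If $\mathfrak A$ satisfies $C_1(-C_{(01)}(x\oplus P_{01}x))=1$, then it satisfies all of \textup{(E4)}.
\end{proposition}

\begin{proof}
Let $i\ne j$, $y\in A$, and choose $\sigma\in S_\alpha$ with $\sigma(0)=i$, $\sigma(1)=j$. Put $x=P_{\sigma^{-1}}y$ and apply $P_\sigma$ to the given equation. Since $\sigma$ maps $\alpha\setminus\{0,1\}$ onto $\alpha\setminus\{i,j\}$ and the $C_k$ commute, $P_\sigma C_{(01)}=C_{(ij)}P_\sigma$. Since $\sigma[0,1]\sigma^{-1}=[i,j]$, we have $P_\sigma P_{01}x=P_{ij}y$. We obtain $C_j(-C_{(ij)}(y\oplus P_{ij}y))=1$.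
\end{proof}

\section{Representations as labelings by ultrafilters}\label{sec:labels}

Fix an algebra $\mathfrak A\models\Sigma_E$ with cylindric reduct in $\mathsf{RA}^c_\alpha$. A map $h:A\to\mathcal P({}^\alpha W)$ preserves the Boolean operations exactly when, for each tuple $s$, the set $L(s)=\{a:s\in h(a)\}$ is an ultrafilter of $\mathfrak A$, that is, $-a\in L(s)$ iff $a\notin L(s)$, and $a\cup b\in L(s)$ iff $a\in L(s)$ or $b\in L(s)$. We call a map $L$ from ${}^\alpha W$ to the ultrafilters of $\mathfrak A$ a \emph{labeling}. Labelings can be changed tuple by tuple, which is why we prefer them to $h$. For an ultrafilter $F$ and $\sigma\in G$ let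
\[
F^\sigma=\{a\in A:P_\sigma a\in F\}.
\]
This is an ultrafilter, and $(F^\sigma)^\tau=F^{\sigma\tau}$, since $a\in(F^\sigma)^\tau$ iff $P_\tau a\in F^\sigma$ iff $P_\sigma P_\tau a\in F$.

\begin{lemma}\label{lem:label}
Let $W\neq\emptyset$ and let $L$ be a labeling of ${}^\alpha W$ such that for all $s\in{}^\alpha W$, $k<\alpha$, $a\in A$:
\begin{itemize}
\item[\textup{(L1)}] $L(s(k/w))\cap A_k=L(s)\cap A_k$ for all $w\in W$;
\item[\textup{(L2)}] if $C_ka\in L(s)$, then $a\in L(s(k/w))$ for some $w\in W$;
\item[\textup{(L3)}] $L(s\circ\sigma)=L(s)^\sigma$ for all $\sigma\in G$.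
\end{itemize}
Then $\mathfrak A\in\mathsf{RA}^{c,E}_\alpha$.
\end{lemma}

\begin{proof}
Let $h(a)=\{s:a\in L(s)\}$. It preserves the Boolean operations. For $i\mathrel Ej$, $s\in h(P_{ij}a)$ iff $a\in L(s)^{[i,j]}=L(s\circ[i,j])$ iff $s\in\mathsf P_{ij}h(a)$. Condition (L2) says $h(C_ka)\subseteq\mathsf C_kh(a)$. Conversely, if $a\in L(s(k/w))$, then $C_ka\in L(s(k/w))\cap A_k$ because $a\le C_ka$, so $C_ka\in L(s)$ by (L1). Thus $h$ is a homomorphism onto a set algebra. If $a\ne0$, then $\mathsf C_0\cdots\mathsf C_{\alpha-1}h(a)=h(1)={}^\alpha W\ne\emptyset$, so $h(a)\ne\emptyset$. A Boolean homomorphism with trivial kernel is injective.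
\end{proof}

If $a\mapsto R_a$ is an isomorphism of the cylindric reduct onto a set algebra with base $U$, then $N(s)=\{a:s\in R_a\}$ is a labeling that satisfies (L1) and (L2). The task is to achieve (L3) without destroying them.

\section{The case $\alpha=2$}\label{sec:two}

Let $\alpha=2$, $E=\alpha\times\alpha$, and let $\mathfrak A$ be finite. Write $P=P_{01}$, $\tau=[0,1]$. The $R_a$ are binary relations on $U$, and we want a representation in which $P$ is the converse.

\emph{Step 1: loops.} By (L3), a loop $(p,p)$ must carry a label $F$ with $F^\tau=F$. So consider $D=\{(y,z)\in U^2:N(y,z)^\tau=N(y,z)\}$. The label $N(y,z)$ consists of the elements above the atom that contains $(y,z)$, so $D=R_d$, where $d$ is the join of the atoms fixed by $P$. The involution $P$ permutes the atoms. If $b$ is the join of one atom from each $2$-cycle, then $b\oplus Pb$ is the join of all atoms that are not fixed, so $d=-(b\oplus Pb)$. The two instances of (E4) give $C_1d=1$ and $C_0d=1$: every element of $U$ is the first entry of a pair in $D$ and the second entry of a pair in $D$.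

\emph{Step 2: points.} A pair $x=(x(0),x(1))\in D$ is a candidate for a point of the new base; it behaves as $x(0)$ at place $0$ and as $x(1)$ at place $1$. Define $M(x,x')=N(x(0),x'(1))$ for $x,x'\in D$. Loops have the right labels: $M(x,x)^\tau=M(x,x)$. Moreover
\begin{equation}\label{eq:two}
a\in M(x',x)\iff Pa\in M(x,x')\qquad\text{for }a\in A_0\cup A_1 .
\end{equation}
For $a\in A_0$ we have $Pa\in A_1$, so $R_a=U\times Y$ and $R_{Pa}=Z\times U$ for some $Y,Z$. As $x\in D$, we have $x\in R_a$ iff $x\in R_{Pa}$, that is, $x(1)\in Y$ iff $x(0)\in Z$, and this is \eqref{eq:two}. For $a\in A_1$ apply this to $Pa\in A_0$ with $x$ and $x'$ interchanged.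

Sometimes $M$ already satisfies (L3). Let $U$ be finite, $A=\mathcal P(U^2)$, $g$ a permutation of $U$, and $PX=\{(y,z):(g(z),g^{-1}(y))\in X\}$. Then $D=\{(g(z),z):z\in U\}$, and passing from $N$ to $M$ renames the first coordinate, which turns $P$ into the converse. In general (L3) fails. Take the algebra $A$ of Example~\ref{ex:parity} with $P=\mathrm{id}$. Then $D=U^2$, and for $x=(0,0)$, $x'=(0,1)$ we have $e\in M(x',x)=N(0,0)$ but $e\notin M(x,x')=N(0,1)$.

\emph{Step 3: orientation.} We force (L3): from each pair of tuples $(x,x')$, $(x',x)$ choose one, keep its label, and give the other tuple the label transformed by $\tau$. By \eqref{eq:two} this does not change the traces on $A_0$ and $A_1$, so (L1) survives. The danger is (L2): if $a\in M(x,x')$ witnesses $C_1a$ and $(x,x')$ is not chosen, this label is overwritten. Three copies of $D$ solve the problem. Let $W=D\times\mathbb Z_3$, with $\beta(x,n)=x$. Choose the tuples $((x,n),(x',n+1))$, all loops, and one of $(p,q)$, $(q,p)$ for distinct $p,q$ in the same layer. For a chosen tuple put $L(p,q)=M(\beta p,\beta q)$ and $L(q,p)=M(\beta p,\beta q)^\tau$;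 for loops the two clauses agree. Then (L3) holds, and $L(p,q)\cap A_k=M(\beta p,\beta q)\cap A_k$ for all $p,q$ by \eqref{eq:two}, which gives (L1). Let $C_1a\in L(p,q)$ with $p=(x,n)$. Then $C_1a\in M(x,\beta q)$, so $a\in N(x(0),z)$ for some $z$. By Step 1 there is $x'\in D$ with $x'(1)=z$. The tuple $(p,(x',n+1))$ is chosen, and its label $N(x(0),z)$ contains $a$. For $C_0a\in L(p,q)$ take the witness in the layer preceding that of $q$. Lemma~\ref{lem:label} gives $\mathfrak A\in\mathsf{RA}^{cp}_2$.

In general four things change. For infinite $\mathfrak A$, Step 1 needs a compactness argument. For $\alpha\geq3$, the relations $D_{ij}$ for different pairs must fit together; the analog of \eqref{eq:two} has a new case $a\in A_k$, $k\ne i,j$; and $\mathbb Z_3$ must be replaced.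

\section{Substitutes for equality}\label{sec:diag}

We return to the algebra $\mathfrak A\models\Sigma_E$ of Section~\ref{sec:labels}. For $i\mathrel Ej$, $i\neq j$, and $a\in A$ put
\[
\delta_{ij}(a)=-C_{(ij)}(a\oplus P_{ij}a),
\]
so that (E4) reads $C_j\delta_{ij}(a)=1$. We need values that work for all $a$ at once. For finitely many $a$, this is the argument of Step 1.

\begin{lemma}\label{lem:test}
For $a_1,\dots,a_r\in A$ there is $b\in A$ with $\delta_{ij}(b)\le\delta_{ij}(a_m)$ for all $m$. In particular, \eqref{eq:many} holds in $\mathfrak A$.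
\end{lemma}

\begin{proof}
Let $\mathfrak B$ be the finite Boolean subalgebra generated by all $a_m$ and $P_{ij}a_m$. The involution $P_{ij}$ permutes these generators, so it maps $\mathfrak B$ onto itself and permutes its atoms. Let $b$ be the join of one atom from each $2$-cycle; then $b\oplus P_{ij}b$ is the join of all atoms that are not fixed. A fixed atom lies below $a_m$ iff it lies below $P_{ij}a_m$, so it does not lie below $a_m\oplus P_{ij}a_m$. Hence $a_m\oplus P_{ij}a_m\le b\oplus P_{ij}b$, and monotonicity of $C_{(ij)}$ gives the first claim. The left side of \eqref{eq:many} is then at least $C_j\delta_{ij}(b)=1$.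
\end{proof}

To pass from finitely many $a$ to all, we choose the representation of the reduct with care. Recall that a first-order structure is \emph{$\lambda$-saturated} if the following holds: whenever $\Phi(z)$ is a set of formulas in one free variable with parameters from a set of fewer than $\lambda$ elements, and each finite subset of $\Phi$ is satisfied by some element, then some element satisfies all of $\Phi$. For every infinite cardinal $\kappa$, every structure has a $\kappa^+$-saturated elementary extension \cite[Ch.~5]{CK}, and an elementary extension satisfies the same first-order sentences.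

Let $h$ be an isomorphism of the cylindric reduct onto a set algebra with base $U_0$. View $(U_0;h(a))_{a\in A}$ as a structure with one $\alpha$-ary relation symbol for each $a\in A$, and let $(U;R_a)_{a\in A}$ be a $\kappa^+$-saturated elementary extension, $\kappa=|A|+\aleph_0$. The statements $R_{a\cup b}=R_a\cup R_b$, $R_{-a}={}^\alpha U\setminus R_a$, $R_{C_ka}=\mathsf C_kR_a$, and $R_a\ne\emptyset$ for $a\ne0$, are first-order sentences, so they remain true. Hence $a\mapsto R_a$ is again an isomorphism of the reduct onto a set algebra, and $N(s)=\{a:s\in R_a\}$ satisfies (L1) and (L2).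

For $i\mathrel Ej$, $i\ne j$, define
\[
D_{ij}=\{(y,z)\in U^2: N(s)^{[i,j]}=N(s)\text{ for all }s\in{}^\alpha U\text{ with }s_i=y,\ s_j=z\}.
\]
Thus, if $(s_i,s_j)\in D_{ij}$, then $s\in R_a$ iff $s\in R_{P_{ij}a}$, for every $a$. Also $(y,z)\in D_{ij}$ iff $(z,y)\in D_{ji}$. The pair $(y,z)\in D_{ij}$ says that $y$ at place $i$ and $z$ at place $j$ cannot be told apart from equal values; if $R$ happens to preserve $P_{ij}$, then $D_{ij}$ contains all pairs $(y,y)$. The definition quantifies over all values at the other places because we shall use it in tuples whose other entries are not under our control. This is the reason for $C_{(ij)}$ in (E4): $s\in R_{\delta_{ij}(a)}$ iff every $t$ that agrees with $s$ at $i$ and $j$ satisfies $t\in R_a\Leftrightarrow t\in R_{P_{ij}a}$. Therefore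
\begin{equation}\label{eq:D}
(s_i,s_j)\in D_{ij}\iff s\in R_{\delta_{ij}(a)}\text{ for all }a\in A .
\end{equation}

\begin{lemma}\label{lem:partner}
For $i\mathrel Ej$, $i\ne j$, and $y\in U$ there is $z\in U$ with $(y,z)\in D_{ij}$.
\end{lemma}

\begin{proof}
Let $s$ be the constant tuple with value $y$, and consider the conditions $s(j/z)\in R_{\delta_{ij}(a)}$, $a\in A$, on $z$. They are formulas with the single parameter $y$. Given $a_1,\dots,a_r$, take $b$ as in Lemma~\ref{lem:test}. By (E4), $s\in\mathsf C_jR_{\delta_{ij}(b)}$, so some $z$ satisfies the condition for $b$ and hence those for $a_1,\dots,a_r$. By saturation some $z$ satisfies all conditions, and \eqref{eq:D} applies to $s(j/z)$.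
\end{proof}

This is the only place in the proof of Theorem~\ref{thm:E} where (E4) and saturation are used. If $A$ is finite, one $b$ serves for all $a$ and saturation is not needed. In Example~\ref{ex:parity} all $D_{ij}$ are empty. The next lemma is the analog of ``$x=y$ and $x=z$ imply $y=z$''.

\begin{lemma}\label{lem:coherent}
Let $i,j,k$ be distinct elements of one block. If $(x,y)\in D_{ij}$ and $(x,z)\in D_{ik}$, then $(y,z)\in D_{jk}$.
\end{lemma}

\begin{proof}
Let $a\in A$ and $b=P_{ij}a$. The transposition $[i,j]$ maps $\alpha\setminus\{i,k\}$ onto $\alpha\setminus\{j,k\}$, so $P_{ij}C_{(ik)}=C_{(jk)}P_{ij}$ by (E3). With (E1) and (E2),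
\[
P_{ij}\delta_{ik}(b)=-C_{(jk)}(P_{ij}b\oplus P_{ij}P_{ik}b)=-C_{(jk)}(a\oplus P_{ij}P_{ik}P_{ij}a)=\delta_{jk}(a).
\]
Let $s$ be a tuple with $s_i=x$, $s_j=y$, $s_k=z$. Then $s\in R_{\delta_{ik}(b)}$ by \eqref{eq:D}. Since $(s_i,s_j)\in D_{ij}$, also $s\in R_{P_{ij}\delta_{ik}(b)}=R_{\delta_{jk}(a)}$. As $a$ was arbitrary, \eqref{eq:D} gives $(y,z)\in D_{jk}$.
\end{proof}

A \emph{point} is a tuple $x\in{}^\alpha U$ with $(x(i),x(j))\in D_{ij}$ whenever $i\mathrel Ej$ and $i\ne j$. Let $V$ be the set of points. A point is the substitute for a constant tuple; $x(i)$ is the value it shows when it stands at place $i$.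

\begin{lemma}\label{lem:points}
For all $k<\alpha$ and $u\in U$ there is $x\in V$ with $x(k)=u$.
\end{lemma}

\begin{proof}
In each block $K$ fix an index $i_K$, taking $k$ in the block of $k$, and put $x(i_K)=u$. For $j\in K\setminus\{i_K\}$ choose $x(j)$ with $(u,x(j))\in D_{i_Kj}$ by Lemma~\ref{lem:partner}. Pairs that involve $i_K$ are in the required relation by this choice and the symmetry of $D$; the other pairs in $K$ are by Lemma~\ref{lem:coherent}.
\end{proof}

\section{Tuples of points}\label{sec:transport}

For $v\in{}^\alpha V$ define $\hat v\in{}^\alpha U$ by $\hat v_i=v_i(i)$, and let $M(v)=N(\hat v)$. If the points $v_0,\dots,v_{\alpha-1}$ are written as the rows of a square matrix, then $\hat v$ is its diagonal, and $v\circ\sigma$ has the rows permuted. Note that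
\begin{equation}\label{eq:hat}
\widehat{v(k/x)}=\hat v(k/x(k))\qquad(x\in V).
\end{equation}
The labeling $M$ satisfies two fragments of (L3). The first concerns tuples with repeated entries; it will make the redefinition along orbits consistent.

\begin{lemma}\label{lem:stab}
If $v\in{}^\alpha V$, $\rho\in G$ and $v\circ\rho=v$, then $M(v)^\rho=M(v)$.
\end{lemma}

\begin{proof}
If $i\mathrel Ej$, $i\ne j$ and $v_i=v_j=x$, then $(\hat v_i,\hat v_j)=(x(i),x(j))\in D_{ij}$, so $M(v)^{[i,j]}=M(v)$. In general, $\rho$ maps each set $K\cap v^{-1}(x)$, with $K$ a block and $x\in V$, to itself. So $\rho$ is a product $\tau_1\cdots\tau_n$ of transpositions of the kind just treated, and $M(v)^\rho=(\cdots(M(v)^{\tau_1})\cdots)^{\tau_n}=M(v)$.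
\end{proof}

The second fragment concerns elements of $A_k$; it will show that the redefinition does not disturb the cylindrifications.

\begin{lemma}\label{lem:transport}
Let $K$ be a block, $k\in K$, $\sigma\in\mathrm{Sym}(K)$, $v\in{}^\alpha V$ and $a\in A_k$. Then $a\in M(v\circ\sigma)$ if and only if $P_\sigma a\in M(v)$.
\end{lemma}

\begin{proof}
First let $\sigma=[i,j]$ with $i\ne j$ in $K$. We show, for all $v$,
\begin{equation}\label{eq:dagger}
\hat v\in R_a\iff\widehat{v\circ[i,j]}\in R_{P_{ij}a};
\end{equation}
applied to $v\circ[i,j]$ in place of $v$, this is the claim. Write $x=v_i$, $y=v_j$. The tuple $\hat v$ has $x(i),y(j)$ at places $i,j$; the tuple $\widehat{v\circ[i,j]}$ has $y(i),x(j)$ there and agrees with $\hat v$ elsewhere. Two moves preserve the truth of a statement $s\in R_c$. If $c\in A_m$, we may change $s_m$. If $(s_m,s_n)\in D_{mn}$, in particular if $s_m,s_n$ come from the same row of the matrix, we may replace $c$ by $P_{mn}c$; when $c\in A_m$, the new element is in $A_n$. So there is always one free place, and the second move shifts it.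

\emph{Case $k=i$.} Since $a\in A_i$, change place $i$ to $y(i)$. Places $i,j$ now hold $y(i),y(j)$, so replace $a$ by $P_{ij}a\in A_j$. Change place $j$ to $x(j)$. This gives \eqref{eq:dagger}. The case $k=j$ is the same with $i$ and $j$ interchanged.

\emph{Case $k\ne i,j$.} Now places $i$ and $j$ are both occupied, and we use the free place $k$ as temporary storage. Let $z=v_k$. Each line of the table lists the entries of a tuple at places $i,j,k$ (the others are those of $\hat v$) and an element $c$. The statement that the tuple lies in $R_c$ is equivalent to the one in the previous line for the reason given.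
\[
\begin{array}{ccc|l|l}
i&j&k&c&\text{reason}\\ \hline
x(i)&y(j)&z(k)&a&\\
x(i)&y(j)&x(k)&a&a\in A_k\\
x(i)&y(j)&x(k)&P_{ik}a&(x(i),x(k))\in D_{ik}\\
y(i)&y(j)&x(k)&P_{ik}a&P_{ik}a\in A_i\\
y(i)&y(j)&x(k)&P_{ij}P_{ik}a&(y(i),y(j))\in D_{ij}\\
y(i)&x(j)&x(k)&P_{ij}P_{ik}a&P_{ij}P_{ik}a\in A_j\\
y(i)&x(j)&x(k)&P_{jk}P_{ij}P_{ik}a&(x(j),x(k))\in D_{jk}\\
y(i)&x(j)&z(k)&P_{jk}P_{ij}P_{ik}a&P_{jk}P_{ij}P_{ik}a\in A_k
\end{array}
\]
The first tuple is $\hat v$ and the last is $\widehat{v\circ[i,j]}$. The product $[j,k][i,j][i,k]$ maps $i\mapsto k\mapsto k\mapsto j$, $\ j\mapsto j\mapsto i\mapsto i$, $\ k\mapsto i\mapsto j\mapsto k$, so it equals $[i,j]$, and the last element is $P_{ij}a$.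

The lemma is trivial for the identity. If it holds for $\sigma,\tau\in\mathrm{Sym}(K)$, for all $v$, all $k\in K$ and all $a\in A_k$, then $a\in M(v\circ\sigma\tau)$ iff $P_\tau a\in M(v\circ\sigma)$ iff $P_\sigma P_\tau a\in M(v)$, where the last step uses $P_\tau a\in A_{\tau(k)}$ and $\tau(k)\in K$. Transpositions generate $\mathrm{Sym}(K)$.
\end{proof}

The hypothesis $k\in K$ is needed for the moves with $D_{ik}$ and $D_{jk}$, which are defined only inside a block. For $k\notin K$ the next section does without the lemma.

\section{The new base}\label{sec:base}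

As in Step 3 of Section~\ref{sec:two}, we keep the label of one tuple in each orbit and need enough copies of each point to ensure that every witness can be found in a kept tuple. We create these witnesses freely, in $\omega$ stages. For a block $K$, the group $\mathrm{Sym}(K)$ acts on ${}^KW$ by $p\mapsto p\circ\sigma$.

\begin{lemma}\label{lem:base}
There are a nonempty set $W$, a map $\beta:W\to V$, and for each block $K$ a set $\mathcal R_K\subseteq{}^KW$ that contains exactly one tuple from each $\mathrm{Sym}(K)$-orbit, such that for all $k\in K$, $p\in{}^KW$ and $x\in V$ there is $q\in W$ with $\beta(q)=x$ and $p(k/q)\in\mathcal R_K$.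
\end{lemma}

\begin{proof}
Let $W_0=V$, which is nonempty by Lemma~\ref{lem:points}, and let $W_{m+1}$ consist of $W_m$ and pairwise distinct new objects $q^m_{p,k,x}$, one for each block $K$, $p\in{}^KW_m$, $k\in K$, $x\in V$. Let $W=\bigcup_mW_m$, $\beta=\mathrm{id}$ on $W_0$, and $\beta(q^m_{p,k,x})=x$. Call a tuple $p(k/q^m_{p,k,x})$ \emph{special}. Its entry $q^m_{p,k,x}$ is not in $W_m$, while all other entries are. So it is the unique entry that appears at the latest stage, and it determines $p$ and $k$, hence the tuple. Tuples in one orbit have the same set of entries, so an orbit contains at most one special tuple. Choose $\mathcal R_K$ to contain the special tuple of each orbit that has one, and an arbitrary tuple of each other orbit. Since $K$ is finite, every $p\in{}^KW$ lies in some ${}^KW_m$, and $q=q^m_{p,k,x}$ is as required.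
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:E}, ``if'']
For $p\in{}^\alpha W$ write $\beta p=\beta\circ p\in{}^\alpha V$ and let $p|_K$ be the restriction to $K$. Let $\mathcal R$ be the set of all $w\in{}^\alpha W$ with $w|_K\in\mathcal R_K$ for every block $K$. Since $G$ is the direct product of the $\mathrm{Sym}(K)$, the set $\mathcal R$ contains exactly one tuple from each $G$-orbit of ${}^\alpha W$. Define
\[
L(w\circ\sigma)=M(\beta w)^\sigma\qquad(w\in\mathcal R,\ \sigma\in G).
\]
This is well defined. If $w\circ\sigma=w\circ\sigma'$, then $\rho=\sigma\sigma'^{-1}$ satisfies $w\circ\rho=w$, hence $\beta w\circ\rho=\beta w$, and Lemma~\ref{lem:stab} gives $M(\beta w)^\sigma=(M(\beta w)^\rho)^{\sigma'}=M(\beta w)^{\sigma'}$. We verify the conditions of Lemma~\ref{lem:label}. Condition (L3) holds because $L(w\circ\sigma\tau)=M(\beta w)^{\sigma\tau}=L(w\circ\sigma)^\tau$.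

For (L1) and (L2) fix $p\in{}^\alpha W$ and $k<\alpha$, and let $K$ be the block of $k$. Lemma~\ref{lem:transport} handles permutations of $K$ only, so we first normalize $p$ on the other blocks: write
\[
p=p^\circ\circ\pi,
\]
where $\pi\in G$ fixes $K$ pointwise, $p^\circ|_K=p|_K$, and $p^\circ|_{K'}\in\mathcal R_{K'}$ for all blocks $K'\ne K$. (With a single block, $\pi=\mathrm{id}$ and $p^\circ=p$.) Since $\pi(k)=k$, we have $P_\pi[A_k]\subseteq A_k$, $P_\pi C_k=C_kP_\pi$, and $p(k/q)=p^\circ(k/q)\circ\pi$ for all $q\in W$. Let $t=\widehat{\beta p^\circ}$. We claim that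
\begin{equation}\label{eq:trace}
a\in L(p(k/q))\iff P_\pi a\in N(t)\qquad(q\in W,\ a\in A_k).
\end{equation}
The tuple $r=p^\circ(k/q)$ has its restrictions to blocks $K'\neq K$ in $\mathcal R_{K'}$, so $r=w\circ\sigma$ with $w\in\mathcal R$ and $\sigma\in\mathrm{Sym}(K)$. Then $p(k/q)=w\circ\sigma\pi$, so $a\in L(p(k/q))$ iff $P_\sigma P_\pi a\in M(\beta w)$. By Lemma~\ref{lem:transport}, applied to $P_\pi a\in A_k$, this holds iff $P_\pi a\in M(\beta w\circ\sigma)=M(\beta r)$. By \eqref{eq:hat}, $\widehat{\beta r}$ differs from $t$ at most at place $k$, so by (L1) for $N$ this holds iff $P_\pi a\in N(t)$.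

The right side of \eqref{eq:trace} does not depend on $q$, and $q=p_k$ gives $p$ itself. This proves (L1). For (L2), let $C_ka\in L(p)$. By \eqref{eq:trace}, $C_kP_\pi a=P_\pi C_ka\in N(t)$. By (L2) for $N$ there is $u\in U$ with $P_\pi a\in N(t(k/u))$. Choose $x\in V$ with $x(k)=u$ by Lemma~\ref{lem:points}, and $q\in W$ with $\beta(q)=x$ and $p|_K(k/q)\in\mathcal R_K$ by Lemma~\ref{lem:base}. Now $r=p^\circ(k/q)$ lies in $\mathcal R$, and $\widehat{\beta r}=t(k/u)$ by \eqref{eq:hat}. Therefore $L(p(k/q))=L(r\circ\pi)=N(t(k/u))^\pi$, and this ultrafilter contains $a$. Lemma~\ref{lem:label} gives $\mathfrak A\in\mathsf{RA}^{c,E}_\alpha$.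
\end{proof}

This completes the proofs of Theorems~\ref{thm:main} and \ref{thm:T}. The finiteness of $\alpha$ made $\Sigma$ finite and $C_{(ij)}$ and $C_0\cdots C_{\alpha-1}$ terms; it also let us write permutations as products of transpositions and place every tuple in some stage $W_m$.

\section{Subalgebras of products}\label{sec:SP}

The classes $\mathsf{RA}^{cp}_\alpha$ and $\mathsf{RA}^c_\alpha$ are not closed under products: in a product of two members the element $a=(1,0)$ is nonzero and $C_0\cdots C_{\alpha-1}a=a\ne1$. For a class $\mathsf K$ let $\mathbf{SP}(\mathsf K)$ be the class of algebras isomorphic to subalgebras of products of members of $\mathsf K$. The same $\Sigma$ works for these closures.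

\begin{proposition}\label{prop:SP}
Let $2\le\alpha<\omega$. An algebra $\mathfrak A$ is in $\mathbf{SP}(\mathsf{RA}^{cp}_\alpha)$ if and only if its cylindric reduct is in $\mathbf{SP}(\mathsf{RA}^c_\alpha)$ and $\mathfrak A\models\Sigma$.
\end{proposition}

\begin{proof}
Equations pass to products and subalgebras, and taking reducts commutes with both; this gives ``only if''. Conversely, let $\mathfrak A\models\Sigma$ and regard its cylindric reduct as a subalgebra of $\prod_n\mathfrak S_n$, where the $\mathfrak S_n$ are set algebras in $\mathsf{RA}^c_\alpha$. We must show that the $P_{ij}$ respect the factors, and again the loop axiom is the reason.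

Call $c\in A$ \emph{closed} if $C_kc=c$ for all $k$. This condition can be checked in each factor, so the closed elements form a Boolean subalgebra. If $c$ is closed, so is $P_{ij}c$ by (E3). For $i\ne j$, the elements $d=c\oplus P_{ij}c$ and $-d$ are then closed, so the left side of (E4) for $x=c$ equals $-d$. Hence $d=0$, that is, $P_{ij}c=c$; for $i=j$ this holds by (E2).

Let $J_n$ be the set of elements of $A$ whose $n$-th coordinate is $0$. If $a\in J_n$, then $c=C_0\cdots C_{\alpha-1}a$ is in $J_n$, is closed (each of its coordinates is $0$ or $1$), and satisfies $a\le c$. By (E1), $P_{ij}a\le P_{ij}c=c$, so $P_{ij}a\in J_n$. Elements $a,b$ have the same $n$-th coordinate iff $a\oplus b\in J_n$, and then $P_{ij}a\oplus P_{ij}b=P_{ij}(a\oplus b)\in J_n$. So the kernel of the $n$-th projection is a congruence of $\mathfrak A$. The quotient $\mathfrak A_n$ satisfies $\Sigma$, and its cylindric reduct is isomorphic to a subalgebra of $\mathfrak S_n$, hence is in $\mathsf{RA}^c_\alpha$. By Theorem~\ref{thm:main}, $\mathfrak A_n\in\mathsf{RA}^{cp}_\alpha$. Since $\bigcap_nJ_n=\{0\}$, the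 natural map $\mathfrak A\to\prod_n\mathfrak A_n$ is injective.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGN}
Hajnal Andr\'eka, Zal\'an Gyenis and Istv\'an N\'emeti,
\emph{Permutations, substitutions and finite axiomatizability},
arXiv:2512.12446 (2025).

\bibitem{CK}
Chang and Keisler, \emph{Model Theory}.

\end{thebibliography}
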